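# One metric for contraction, domination and area: adapted metrics on sectional-hyperbolic sets

## A singularity at which Euclidean length misleads

Consider the linear flow $e^{tS}$ on $\mathbb R^5=E\oplus F$, where $E$ has basis $e_1,e_2$, $F$ has basis $f_1,f_2,f_3$, and $S=J\oplus B$ with
$$J=\begin{pmatrix}-1&4\\0&-1\end{pmatrix},\qquad B=\begin{pmatrix}1&6&0\\0&1&0\\0&0&1\end{pmatrix}.$$
Everything is explicit:
$$e^{tJ}=e^{-t}\begin{pmatrix}1&4t\\0&1\end{pmatrix},\qquad e^{tB}=e^{t}\begin{pmatrix}1&6t&0\\0&1&0\\0&0&1\end{pmatrix}.$$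
The matrix $\begin{pmatrix}1&c\\0&1\end{pmatrix}$ has singular values $\sigma,\sigma^{-1}$ with $1\le\sigma\le 1+|c|$. The smallest factor by which $e^{tB}$ multiplies the area of a plane is the product of its two smallest singular values. Hence, for $t\ge0$,
$$\|e^{tJ}\|\le(1+4t)e^{-t},\qquad \|e^{tJ}\|\,\|e^{-tB}\|\le(1+4t)(1+6t)e^{-2t},\qquad |\det(e^{tB}|_L)|\ge\frac{e^{2t}}{1+6t}$$
for every plane $L\subset F$. So $E$ is contracted, $E$ is dominated by $F$, and areas in $F$ grow, all at exponential rates, up to a constant factor.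

For small $t$ the picture is wrong on all three counts. Take $u=(e_1+e_2)/\sqrt2$. Then $\langle u,Ju\rangle=-1+4\cdot\frac12=1$, so $|e^{tJ}u|$ starts by growing at rate $1$. Take $v=(f_1-f_2)/\sqrt2$. Then $\langle v,Bv\rangle=1-6\cdot\frac12=-2$, so $|e^{tB}v|$ starts by shrinking at rate $2$, and $|e^{tJ}u|/|e^{tB}v|$ starts by growing. The area of the square on $v,f_3$ has initial logarithmic derivative $\langle v,Bv\rangle+\langle f_3,Bf_3\rangle=-2+1=-1$, so this area starts by shrinking.

The fault lies with the ruler. Keep the basis orthogonal, but declare $|e_2|=|f_2|=r$. In the orthonormal basis $e_1,e_2/r,f_1,f_2/r,f_3$ the entries $4$ and $6$ become $4/r$ and $6/r$. The symmetric part of $J$ then has eigenvalues $-1\pm\frac2r$, and that of $B$ has eigenvalues $1,\,1\pm\frac3r$. These eigenvalues bound the logarithmic derivatives of lengths at every time, and the sum of the two smallest eigenvalues for $B$ bounds the logarithmic derivative of areas in $F$ from below. Hence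
$$\|e^{tJ}\|\le e^{-(1-2/r)t},\qquad \|e^{tJ}\|\,\|e^{-tB}\|\le e^{-(2-5/r)t},\qquad |\det(e^{tB}|_L)|\ge e^{(2-3/r)t}.$$
With $r=10$ the three rates are $0.8$, $1.5$ and $1.7$, there is no constant in front, and a single metric serves all three.

This cure used the triangular form of one matrix. On a compact invariant set with many orbits there is no single matrix. Can one still choose a continuous metric that removes the constant from all three inequalities simultaneously?

## Sectional-hyperbolic sets and the conjecture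

Throughout, $M$ is a connected compact $n$-dimensional $C^\infty$ manifold, $n\ge3$, with or without boundary, and $X$ is a $C^1$ vector field on $M$, inwardly transverse to $\partial M$ if $\partial M\ne\emptyset$, with flow $X_t$. Fix a $C^\infty$ Riemannian reference metric $g$. A singularity $\sigma$ (a zero of $X$) is *hyperbolic* if all eigenvalues of $DX(\sigma)$ have nonzero real part. A compact set $\Gamma$ is *invariant* if $X_t(\Gamma)=\Gamma$ for all $t\in\mathbb R$. Then $\Gamma\cap\partial M=\emptyset$, because $\Gamma=X_1(\Gamma)\subset X_1(M)\subset\operatorname{int}M$. For $x\in\Gamma$ and $t\in\mathbb R$ the map $DX_t:T_xM\to T_{X_tx}M$ is an isomorphism depending continuously on $(t,x)$.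

**Definition (dominated splitting).** A dominated splitting over a compact invariant set $\Lambda$ is a continuous $DX_t$-invariant splitting $T_\Lambda M=E\oplus F$, with $E_x\ne\{0\}$ and $F_x\neq\{0\}$ for all $x\in\Lambda$, for which there are $K,\lambda>0$ with
$$\|DX_t\mid E_x\|\cdot\|DX_{-t}\mid F_{X_t(x)}\|\le Ke^{-\lambda t}\qquad(x\in\Lambda,\ t\ge0).$$

**Definition (sectional-hyperbolic set).** A compact invariant set $\Gamma$ is sectional-hyperbolic if all its singularities are hyperbolic and it admits a dominated splitting $T_\Gamma M=E\oplus F$ with $\dim F_x\ge2$ and constants $K,\lambda>0$ such that, for all $x\in\Gamma$, $t\ge0$, one has $\|DX_t\mid E_x\|\le Ke^{-\lambda t}$ (contraction) and $|\det(DX_t\mid L_x)|\ge K^{-1}e^{\lambda t}$ for every $2$-dimensional subspace $L_x\subset F_x$ (area expansion). The determinant is taken with respect to the inner products on $L_x$ and $DX_t(L_x)$.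

The set $\Gamma=\{\sigma\}$ with $DX(\sigma)=\operatorname{diag}(-3,-1,2)$ is sectional-hyperbolic, with $E$ the first axis and $F$ the span of the other two. Contraction holds at rate $3$, areas in $F$ grow like $e^{(-1+2)t}=e^t$, and the domination product is $e^{-3t}e^{t}=e^{-2t}$. Vectors in $F$ need not be expanded: the second axis is contracted. Only areas in $F$ grow.

**Definition (adapted metric).** An adapted metric for $\Gamma$ is a Riemannian metric, or at least a continuous family of inner products on $T_\Gamma M$, for whose induced norm the three inequalities (domination, contraction along $E$, area expansion along $F$) hold with $K=1$ for some $\lambda>0$ and all $t>0$.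

The following conjecture is from Vitor Araujo and Luciana Salgado, "Dominated splitting for exterior powers and singular hyperbolicity", arXiv:1204.4843 (2012): *there exists an adapted metric for all sectional-hyperbolic sets for any $C^1$ vector field in any dimension.* It is true.

**Theorem A (the conjecture).** Every sectional-hyperbolic set $\Gamma$ of a $C^1$ vector field, in any dimension, has an adapted metric: a continuous family of inner products on $T_\Gamma M$, with $E\perp F$, for which the three inequalities hold with $K=1$. If the three inequalities hold for $g$ with rates $\lambda_E$ (contraction), $\lambda_D$ (domination), $\lambda_S$ (area expansion) and some $K$, then for every $\varepsilon>0$ a single metric gives $K=1$ with rates $\lambda_E-\varepsilon,\ \lambda_D-\varepsilon,\ \lambda_S-\varepsilon$.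

The proof uses neither the hyperbolicity of the singularities nor $n\ge3$. It takes place on a vector bundle over $\Gamma$, so we recall the relevant language. Let $X_t$ be a continuous flow on a compact metric space $\Gamma$ and $V\to\Gamma$ a continuous finite-rank real vector bundle. A *continuous linear cocycle* of isomorphisms is a family $A_t(x):V_x\to V_{X_tx}$, continuous in $(t,x)\in\mathbb R\times\Gamma$, with $A_{t+s}(x)=A_t(X_sx)A_s(x)$. The example to keep in mind is $V=T_\Gamma M$, $A_t=DX_t$. A metric $h$ on $V$ is a family of inner products on the fibers, and $A_s^*h_{X_sx}$ denotes the inner product $h_{X_sx}(A_s(x)\cdot,A_s(x)\cdot)$ on $V_x$.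

## Arithmetic averaging: good for lengths, not for areas

A sensible first attempt is to average the pulled-back metrics. On an invariant subbundle put
$$p_t(x)=A_t(x)^*g_{X_tx},\qquad h_x=\frac1T\int_0^Tp_t(x)\,dt .$$
The cocycle identity gives $A_s(x)^*p_t(X_sx)=p_{t+s}(x)$. Moving along the orbit therefore slides the window of averaging:
$$A_s^*h_{X_sx}=\frac1T\int_s^{T+s}p_t\,dt=h_x+\frac1T\int_0^s(p_{t+T}-p_t)\,dt .$$
The piece $p_t$, $0\le t<s$, has been replaced by $p_{t+T}$. For forms write $p\le q$ if $q-p$ is positive semidefinite. On $E$ we have $p_{t+T}\le K^2e^{-2\lambda T}p_t$. If $T$ is so large that $K^2e^{-2\lambda T}<1$, the derivative of $A_s^*h_{X_sx}$ at $s=0$ is at most $-\frac1T(1-K^2e^{-2\lambda T})p_0$. By compactness this is at most $-2\mu h_x$ for some $\mu>0$. Integrating along orbits gives contraction at rate $\mu$ with $K=1$. The mechanism has two parts: **part one**, the swap of $p_t$ for the comparable $p_{t+T}$, and **part two**, the monotonicity of the mean.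

For areas we need inner products on $\wedge^2$. For $p$ an inner product on $V$, let $\wedge^kp$ be the inner product on $\wedge^kV$ with
$$\wedge^kp(u_1\wedge\dots\wedge u_k,\;v_1\wedge\dots\wedge v_k)=\det\big(p(u_i,v_j)\big).$$
If $u_1,\dots,u_n$ is $p$-orthonormal, the $u_{i_1}\wedge\dots\wedge u_{i_k}$, $i_1<\dots<i_k$, are $\wedge^kp$-orthonormal. Area expansion on $F$ says $\wedge^2p_{t+T}\ge K^{-2}e^{2\lambda T}\wedge^2p_t$ on decomposable bivectors. The swap is still available, but now we must know what happens to $\wedge^2$ *of the mean*, and $\wedge^2$ of a sum is not the sum of the $\wedge^2$'s. Here the attempt can break down, as the following example shows.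

Let $\Gamma=\mathbb R/2\mathbb Z$ with $X_tx=x+t$. Let $\alpha=-12$ on $[0,\frac12)$, $\alpha=10$ on $[\frac12,1)$, $\alpha=0$ on $[1,2)$, and put $\beta=1-\alpha$. On the trivial bundle $\mathbb R\oplus\mathbb R^2$ with the standard metric $g$ let
$$A_t(x)=e^{-20t}\oplus\operatorname{diag}\Big(e^{\int_x^{x+t}\alpha},\,e^{\int_x^{x+t}\beta}\Big),$$
a continuous cocycle. The first summand is contracted at rate $20$. On the second summand $F$ lengths shrink at most at rate $12$, since $\alpha\ge-12$ and $\beta\ge-9$; so domination holds at rate $8$. Areas in $F$ are multiplied by exactly $e^t$. All three inequalities hold with $K=1$ for $g$ itself.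

Now average on $F$ with $T=1$ at $x=0$. Write $p_t=\operatorname{diag}(e^{2a_t},e^{2b_t})$ with $b_t=t-a_t$. Then $a_{1/2}=-6$, $a_1=-1$, $b_{1/2}=6.5$, $b_1=2$, and, since $a_t$ and $b_t$ are linear on each half of $[0,1]$,
$$\int_0^1e^{2a_t}dt=\frac{1-e^{-12}}{24}+\frac{e^{-2}-e^{-12}}{20}<0.05,\qquad \int_0^1e^{2b_t}dt>\frac{e^{13}-e^4}{18}>20000 .$$
Since $A_s^*h_{X_s0}=\int_s^{1+s}p_t\,dt$, its log-determinant has derivative at $s=0$
$$\frac{e^{2a_1}-1}{\int_0^1e^{2a_t}dt}+\frac{e^{2b_1}-1}{\int_0^1e^{2b_t}dt}<-\frac{0.86}{0.05}+\frac{54}{20000}<-17 .$$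
In the averaged metric, area *contracts* at $x=0$. We started with exact area expansion and averaging destroyed it.

Averaging on $\wedge^2F$ instead does not obviously help, because a sum of inner products $\wedge^2p$ need not be of the form $\wedge^2h$. On $\mathbb R^4$ let $p$ be the standard inner product, $q=\operatorname{diag}(4,4,1,1)$, and suppose $\wedge^2p+\wedge^2q=\wedge^2h$. If $\wedge^2h=\wedge^2h'$, the positive eigenvalues of the endomorphism relating $h'$ to $h$ have all pairwise products equal to $1$; as there are at least three of them, all are $1$ and $h=h'$. The left side is invariant under diagonal sign changes, so by this uniqueness $h$ is invariant too, hence diagonal, $h=\operatorname{diag}(h_1,\dots,h_4)$. Then $(h_1h_2)(h_3h_4)=(h_1h_3)(h_2h_4)$, whereas the corresponding products on the left side are $17\cdot2=34$ and $5\cdot5=25$: a contradiction.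

## A mean that commutes with exterior powers

In the circle example replace the arithmetic mean of each diagonal entry by its geometric mean: $h_0=\operatorname{diag}\big(e^{\int_0^12a_t\,dt},e^{\int_0^12b_t\,dt}\big)$. Then $\log\det A_s^*h_{X_s0}=\int_s^{1+s}2(a_t+b_t)\,dt=\int_s^{1+s}2t\,dt$ has derivative $2$ in $s$, so area expands at rate exactly $1$. The product of geometric means is the geometric mean of the products, and that is compatibility with $\wedge^2$ for commuting forms. So we want a geometric mean for noncommuting inner products that is monotone and commutes with $\wedge^k$.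

Let $V$ be a real vector space of finite dimension $\ge1$ and $\mathcal P(V)$ the open cone of inner products on $V$. For $b,p\in\mathcal P(V)$ let $b^{-1}p\in GL(V)$ be defined by $b((b^{-1}p)u,v)=p(u,v)$. It is $b$-self-adjoint with positive spectrum, so its real powers and its logarithm are defined; they are $b$-self-adjoint and real-analytic in $(b,p)$. For $C\in\operatorname{End}(V)$ let $b\circ C$ be the bilinear form $b(C\cdot,\cdot)$. It is symmetric iff $C$ is $b$-self-adjoint, and every symmetric form is $b\circ C$ for exactly one such $C$. In a basis, with forms written as matrices, $b^{-1}p$ is the matrix product and $b\circ C$ is the matrix $bC$ when $C$ is $b$-self-adjoint.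

For positive numbers, $b$ is the geometric mean of $p_t$, $0\le t\le T$, iff $\int_0^T\log(b^{-1}p_t)\,dt=0$. This equation makes sense for inner products, and it is promising for $\wedge^k$ because the logarithm turns the nonlinear operation $B\mapsto\wedge^kB$ into a linear one. Fix $T>0$ and let $\mathcal C_T(V)$ be the set of piecewise continuous curves $p:[0,T]\to\mathcal P(V)$ with one-sided limits in $\mathcal P(V)$. The range of such a curve is relatively compact in $\mathcal P(V)$.

**Lemma 1.** Let $b,p\in\mathcal P(V)$, let $H$ be $b$-self-adjoint, and let $D=\frac{d}{dr}\big|_{r=0}\log\big((b\circ(\mathrm{Id}+rH))^{-1}p\big)$. Then $\operatorname{tr}(HD)\le-\operatorname{tr}(H^2)$.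

*Proof.* Let $S=b^{-1}p$. The endomorphism $C=(b\circ(\mathrm{Id}+rH))^{-1}p$ satisfies $b((\mathrm{Id}+rH)Cu,v)=p(u,v)=b(Su,v)$, so $C=(\mathrm{Id}+rH)^{-1}S$, whose derivative at $r=0$ is $-HS$. Choose a $b$-orthonormal basis of eigenvectors of $S$, with eigenvalues $s_i>0$; in it $H$ is a real symmetric matrix $(H_{ij})$. From $\log Z=\frac1{2\pi i}\oint\log z\,(z-Z)^{-1}dz$, with a contour in $\mathbb C\setminus(-\infty,0]$ around the spectrum, the derivative of $\log$ at $S$ in direction $Y$ is $\frac1{2\pi i}\oint\log z\,(z-S)^{-1}Y(z-S)^{-1}dz$. Its $(i,j)$ entry is $\ell_{ij}Y_{ij}$, where $\ell_{ij}=\frac{\log s_i-\log s_j}{s_i-s_j}$ if $s_i\ne s_j$ and $\ell_{ij}=1/s_i$ if $s_i=s_j$. Hence $D_{ij}=-\ell_{ij}H_{ij}s_j$, and, symmetrizing in $i,j$,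
$$\operatorname{tr}(HD)=-\sum_{i,j}H_{ij}^2\,s_j\ell_{ij}=-\sum_{i,j}H_{ij}^2\,\frac{s_i+s_j}2\,\ell_{ij}.$$
With $s_i/s_j=e^{2x}$ we get $\frac{s_i+s_j}2\ell_{ij}=x\,\frac{e^{2x}+1}{e^{2x}-1}=x\coth x\ge1$ (and the value is $1$ if $x=0$). So $\operatorname{tr}(HD)\le-\sum H_{ij}^2=-\operatorname{tr}(H^2)$. $\square$

In geometric terms, the curves $r\mapsto b\circ\exp(rH)$ are the geodesics of the metric $\langle U,W\rangle_b=\operatorname{tr}(b^{-1}Ub^{-1}W)$ on $\mathcal P(V)$ (Bhatia, *Positive Definite Matrices*, Ch. 6), and Lemma 1 is the strong convexity of half the squared distance to $p$. We shall only need the computation.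

**Lemma 2 (geometric mean).** For each $p\in\mathcal C_T(V)$ there is exactly one $b=:\operatorname{GM}(p)\in\mathcal P(V)$ with $\int_0^T\log(b^{-1}p_t)\,dt=0$. Moreover:

* (a) If $A:W\to V$ is an isomorphism, $\operatorname{GM}(A^*p)=A^*\operatorname{GM}(p)$.
* (b) If $c:[0,T]\to(0,\infty)$ is piecewise continuous with positive one-sided limits, then $\operatorname{GM}(cp)=\exp\big(\frac1T\int_0^T\log c_t\,dt\big)\operatorname{GM}(p)$.
* (c) If $p_t\le q_t$ for all $t$, then $\operatorname{GM}(p)\le\operatorname{GM}(q)$.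
* (d) $\wedge^k\operatorname{GM}(p)=\operatorname{GM}(\wedge^kp)$.
* (e) If $\wedge^kq_t\ge c_t\wedge^kp_t$ for all $t$, with $c$ as in (b), then $\wedge^k\operatorname{GM}(q)\ge\exp\big(\frac1T\int_0^T\log c_t\,dt\big)\wedge^k\operatorname{GM}(p)$; likewise with $\le$ in place of $\ge$.

**Step 1: uniqueness.** This step shows that the equation has at most one solution. Put $\Lambda(b)=\int_0^T\log(b^{-1}p_t)\,dt$. The integrand is smooth in $(b,p)$ and $p_t$ stays in a compact set, so we may differentiate under the integral. Let $b,b'$ be two solutions, $H=\log(b^{-1}b')$ and $b_r=b\circ\exp(rH)$, so that $b_0=b$ and $b_1=b'$. Since $b_r(Hu,v)=b(e^{rH}Hu,v)=b(e^{rH}u,Hv)=b_r(u,Hv)$, the endomorphism $H$ is $b_r$-self-adjoint; and $b_{r+\rho}=b_r\circ\exp(\rho H)$, so the velocity of the curve at $r$ is $b_r\circ H$. Integrating Lemma 1 (with $b_r$ for $b$) over $t$ shows that $\varphi(r)=\operatorname{tr}(H\Lambda(b_r))$ satisfies $\varphi'(r)\le-T\operatorname{tr}(H^2)$. But $\varphi(0)=\varphi(1)=0$. Hence $\operatorname{tr}(H^2)=0$; as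 $H$ is $b$-self-adjoint, $H=0$ and $b'=b$.

**Step 2: a monotone approximate equation.** The equation $\int\log(b^{-1}p_t)\,dt=0$ does not display monotonicity, so this step replaces $\log B$ by $(B^\theta-\mathrm{Id})/\theta$, following the power means of Lim–Pálfia. Recall the Loewner–Heinz inequality: for positive definite matrices, $P\le Q$ implies $P^\theta\le Q^\theta$ for $0<\theta\le1$. For $\theta<1$ it follows from
$$P^\theta=\frac{\sin\pi\theta}\pi\int_0^\infty\lambda^{\theta-1}\big(\mathrm{Id}-\lambda(\lambda+P)^{-1}\big)\,d\lambda$$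
since inversion reverses order. For $Y,p\in\mathcal P(V)$ and $\theta\in(0,1]$ put
$$Y\#_\theta p=Y\circ(Y^{-1}p)^\theta .$$
In a basis, $Y^{-1}p=Y^{-1/2}(Y^{-1/2}pY^{-1/2})Y^{1/2}$, so $Y\#_\theta p=Y^{1/2}(Y^{-1/2}pY^{-1/2})^\theta Y^{1/2}$. By Loewner–Heinz this is an inner product, monotone in $p$. Moreover
$$Y(Y^{-1}p)^\theta=p\,(p^{-1}Y)(Y^{-1}p)^\theta=p\,(p^{-1}Y)^{1-\theta},$$
so $Y\#_\theta p$ is also monotone in $Y$. Clearly $(aY)\#_\theta p=a^{1-\theta}(Y\#_\theta p)$ for $a>0$. Therefore
$$\Phi_p(Y)=\frac1T\int_0^TY\#_\theta p_t\,dt$$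
is monotone in $Y$ and in the curve $p$, and $\Phi_p(aY)=a^{1-\theta}\Phi_p(Y)$.

**Step 3: solving it by contraction.** This step produces a fixed point of $\Phi_p$ that is monotone in $p$. Choose $e\in\mathcal P(V)$ and $0<\alpha<\beta$ with $\alpha e\le p_t\le\beta e$ for all $t$, and let $I=\{Y:\alpha e\le Y\le\beta e\}$, a compact set. Since $(\alpha e)\#_\theta(\alpha e)=\alpha e$ and $(\beta e)\#_\theta(\beta e)=\beta e$, monotonicity gives $\Phi_p(I)\subset I$. On $I$ use the Thompson metric
$$d(Y,Z)=\inf\{\epsilon\ge0:\ e^{-\epsilon}Y\le Z\le e^{\epsilon}Y\}.$$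
The triangle inequality is immediate, and the infimum is attained, so $d(Y,Z)=0$ forces $Y=Z$. It induces the usual topology on $I$. Indeed, $d(Y,Z)\le\epsilon$ gives $-(e^\epsilon-1)\beta e\le Z-Y\le(e^\epsilon-1)\beta e$, because $1-e^{-\epsilon}\le e^\epsilon-1$. Conversely, $-\delta e\le Z-Y\le\delta e$ gives $Z\le Y+\delta e\le(1+\delta/\alpha)Y$ and symmetrically $Y\le(1+\delta/\alpha)Z$, so $d(Y,Z)\le\log(1+\delta/\alpha)$. Thus $(I,d)$ is compact, hence complete. If $e^{-\epsilon}Y\le Z\le e^\epsilon Y$, then monotonicity and homogeneity give $e^{-(1-\theta)\epsilon}\Phi_p(Y)\le\Phi_p(Z)\le e^{(1-\theta)\epsilon}\Phi_p(Y)$. So $\Phi_p$ contracts $d$ by the factor $1-\theta<1$. It has a unique fixed point $P_\theta(p)\in I$, the limit of the iterates of any point of $I$.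

If $p_t\le q_t$ for all $t$, choose one $I$ serving both curves and $e_0\in I$. By induction $\Phi_p^{m}(e_0)\le\Phi_q^{m}(e_0)$, since
$$\Phi_p(\Phi_p^m(e_0))\le\Phi_p(\Phi_q^m(e_0))\le\Phi_q(\Phi_q^m(e_0)).$$
Letting $m\to\infty$, $P_\theta(p)\le P_\theta(q)$.

**Step 4: the limit $\theta\to0$ gives existence and (c).** Fix $I$ and write $Y=P_\theta(p)$. The equation $\Phi_p(Y)=Y$ reads
$$\int_0^T\frac{(Y^{-1}p_t)^\theta-\mathrm{Id}}\theta\,dt=0,\qquad \frac{B^\theta-\mathrm{Id}}\theta=\int_0^1(\log B)\,e^{r\theta\log B}\,dr .$$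
The last expression is jointly continuous in $(B,\theta)$ up to $\theta=0$, where it equals $\log B$. Both $P_\theta(p)$ and $p_t$ stay in the compact set $I\subset\mathcal P(V)$, so $B=Y^{-1}p_t$ stays in a compact set and the convergence is uniform. Hence any limit point $b$ of $P_\theta(p)$ as $\theta\to0$, and one exists, satisfies $\int_0^T\log(b^{-1}p_t)\,dt=0$. This is existence. By uniqueness there is only one limit point, so $P_\theta(p)\to\operatorname{GM}(p)$. If $p\le q$, let $\theta\to0$ in $P_\theta(p)\le P_\theta(q)$ to get (c).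

**Step 5: (a), (b), (d), (e).** This step collects the algebra. For (a), let $C=(A^*b)^{-1}(A^*p_t)$. Then $b(ACu,Av)=p_t(Au,Av)=b((b^{-1}p_t)Au,Av)$, so $C=A^{-1}(b^{-1}p_t)A$ and $\log C=A^{-1}\log(b^{-1}p_t)A$, which integrates to $0$ for $b=\operatorname{GM}(p)$. For (b), $\log((ab)^{-1}c_tp_t)=\log(b^{-1}p_t)+(\log c_t-\log a)\,\mathrm{Id}$; take $\log a=\frac1T\int_0^T\log c_t\,dt$.

For (d), with $B=b^{-1}p$,
$$\wedge^kb\big(\wedge^kB(u_1\wedge\dots\wedge u_k),v_1\wedge\dots\wedge v_k\big)=\det(b(Bu_i,v_j))=\det(p(u_i,v_j)),$$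
so $(\wedge^kb)^{-1}(\wedge^kp)=\wedge^k(b^{-1}p)$. Let $D_k:\operatorname{End}(V)\to\operatorname{End}(\wedge^kV)$ be the linear map that extends an endomorphism as a derivation, $D_kC(u_1\wedge\dots\wedge u_k)=\sum_iu_1\wedge\dots\wedge Cu_i\wedge\dots\wedge u_k$; then $e^{D_kC}=\wedge^ke^C$. If $C=\log(b^{-1}p)$, then $D_kC$ is $\wedge^kb$-self-adjoint, being diagonal in the $\wedge^kb$-orthonormal basis built from a $b$-orthonormal eigenbasis of $C$. A self-adjoint logarithm is unique, so $\log\wedge^k(b^{-1}p)=D_k\log(b^{-1}p)$. For $b=\operatorname{GM}(p)$,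
$$\int_0^T\log\big((\wedge^kb)^{-1}\wedge^kp_t\big)\,dt=D_k\int_0^T\log(b^{-1}p_t)\,dt=0,$$
and uniqueness on $\wedge^kV$ gives (d).

For (e), apply (c) on $\wedge^kV$ to the curves $c\wedge^kp$ and $\wedge^kq$, then (b) and (d). The same with reversed inequalities. $\square$

As an illustration, return to $J_a=\begin{pmatrix}-1&a\\0&-1\end{pmatrix}$, $a>0$, and $p_t=(e^{tJ_a})^*g=e^{-2t}U_t^*g$ with $U_t=\begin{pmatrix}1&at\\0&1\end{pmatrix}$ and $g$ Euclidean. Since $U_t=U_{t-T/2}U_{T/2}$, (a) and (b) give $\operatorname{GM}(p)=e^{-T}U_{T/2}^*b$, where $b$ is the mean of $U_r^*g$ over $-\frac T2\le r\le\frac T2$. The reflection $\operatorname{diag}(1,-1)$ exchanges $U_r^*g$ and $U_{-r}^*g$, so $b$ is diagonal. All $U_r^*g$ have determinant $1$, so by (d) with $k=2$, $b=\operatorname{diag}(\rho^{-1},\rho)$. With $U_r^*g=\begin{pmatrix}1&ar\\ar&1+a^2r^2\end{pmatrix}$ the matrix $b^{-1}U_r^*g$ has determinant $1$ and trace $\rho+\frac{1+a^2r^2}\rho=2\cosh\ell_r$, and its logarithm is $\frac{\ell_r}{\sinh\ell_r}\big(b^{-1}U_r^*g-\cosh\ell_r\,\mathrm{Id}\big)$.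 The off-diagonal entries are odd in $r$ and integrate to $0$; the diagonal entries give
$$\int_{-T/2}^{T/2}\frac{\ell_r}{\sinh\ell_r}\,\big(\rho^2-1-a^2r^2\big)\,dr=0 .$$
So $\rho^2$ is a weighted average of $1+a^2r^2$, and $\rho>1$: the mean has lengthened $e_2$ relative to $e_1$, as we did by hand. Since $U_{T/2}$ commutes with $e^{sJ_a}$, the metric $U_{T/2}^*b$ has the same contraction rate as $b$, and in a $b$-orthonormal basis $J_a$ has off-diagonal entry $a/\rho$. The rate is therefore $1-\frac a{2\rho}$.

## Sliding the window: the cocycle theorem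

For a metric $h$ on a bundle as below and $1\le k\le\dim V_j(x)$, let $\mathrm{Mx}^h_{j,k}(t,x)$ and $\mathrm{mn}^h_{j,k}(t,x)$ be the logarithms of the maximum and minimum of $|\det(A_t(x)|_L)|$ over $k$-dimensional $L\subset V_j(x)$. For $k=1$ these are the logarithms of the norm and of the minimal norm expansion.

**Theorem B.** Let $X_t$ be a continuous flow on a compact metric space $\Gamma$. Let $A_t(x):V_x\to V_{X_tx}$ be a continuous linear cocycle of isomorphisms on a continuous finite-rank vector bundle $V=V_1\oplus\dots\oplus V_m$, where the $V_j$ are continuous invariant subbundles with nonzero fibers, and let $g$ be a continuous metric on $V$. For every $T>0$ there is a continuous metric $h=h_T$ on $V$, making the $V_j$ mutually orthogonal, with, for all $j,k,x$ and all $s\ge0$,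
$$\frac1T\int_0^s\mathrm{mn}^g_{j,k}(T,X_tx)\,dt\ \le\ \mathrm{mn}^h_{j,k}(s,x)\ \le\ \mathrm{Mx}^h_{j,k}(s,x)\ \le\ \frac1T\int_0^s\mathrm{Mx}^g_{j,k}(T,X_tx)\,dt.\tag{1}$$
Moreover $s\mapsto A_s^*h_{X_sx}$ is $C^1$, and $\kappa_x:=\frac d{ds}\big|_{s=0}A_s^*h_{X_sx}$ is continuous in $x$.

**Step 1: the metric and its translates.** This step defines $h$ and computes how the flow moves it. For $x\in\Gamma$, $t\in\mathbb R$ let $p_t(x)=A_t(x)^*\,g_{X_tx}|_{V_j(X_tx)}\in\mathcal P(V_j(x))$, jointly continuous in $(t,x)$, and put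
$$h^j_x=\operatorname{GM}\big((p_t(x))_{t\in[0,T]}\big),\qquad h=h^1\oplus\dots\oplus h^m\quad\text{(orthogonal sum)}.$$
Since $A_s(x)^*p_t(X_sx)=p_{t+s}(x)$, Lemma 2(a) gives
$$A_s(x)^*h^j_{X_sx}=\operatorname{GM}\big((p_{t+s}(x))_{t\in[0,T]}\big).\tag{2}$$

**Step 2: the swap.** This step rewrites the translated window as the old window with one piece replaced. Let $0\le s\le T$, and put $q_t=p_{t+T}$ for $0\le t<s$, $q_t=p_t$ for $s\le t\le T$. For every $b$,
$$\int_0^T\log(b^{-1}p_{t+s})\,dt=\int_s^T\log(b^{-1}p_t)\,dt+\int_T^{T+s}\log(b^{-1}p_t)\,dt=\int_0^T\log(b^{-1}q_t)\,dt .$$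
By uniqueness of the mean and (2), $A_s^*h^j_{X_sx}=\operatorname{GM}(q)$.

**Step 3: comparing the pieces.** This step compares $\wedge^kp_{t+T}$ with $\wedge^kp_t$ on all of $\wedge^k$, not only on decomposable elements. Let $B:V\to W$ be an isomorphism of inner product spaces with singular value decomposition $Be_i=s_if_i$. For $I=\{i_1<\dots<i_k\}$ put $e_I=e_{i_1}\wedge\dots\wedge e_{i_k}$, likewise $f_I$, and $s_I=\prod_{i\in I}s_i$. Then $\wedge^kBe_I=s_If_I$, and for $\omega=\sum\omega_Ie_I$ we get $|\wedge^kB\omega|^2=\sum s_I^2\omega_I^2$. So the minimum and maximum of $|\wedge^kB\omega|/|\omega|$ over all nonzero $\omega$ are the products of the $k$ smallest and $k$ largest singular values, attained at some $e_I$, which are decomposable. On decomposable elements spanning $L$ the quotient is $|\det(B|_L)|$; hence these are the extreme values of $|\det(B|_L)|$, $\dim L=k$. They are continuous in $B$, so $y\mapsto\mathrm{mn}^g_{j,k}(T,y)$ and $y\mapsto\mathrm{Mx}^g_{j,k}(T,y)$ are continuous. As $A_{t+T}(x)=A_T(X_tx)A_t(x)$, applying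 this to $B=A_T(X_tx)|_{V_j}$ and the element $\wedge^kA_t(x)\omega$ gives
$$e^{2\,\mathrm{mn}^g_{j,k}(T,X_tx)}\wedge^kp_t\ \le\ \wedge^kp_{t+T}\ \le\ e^{2\,\mathrm{Mx}^g_{j,k}(T,X_tx)}\wedge^kp_t .$$

**Step 4: inequality (1) for $0\le s\le T$.** This step combines the swap with Lemma 2. The curves $q$ and $p$ differ only on $[0,s)$. Apply Lemma 2(e) with $c_t=e^{2\,\mathrm{mn}^g_{j,k}(T,X_tx)}$ for $t<s$ and $c_t=1$ for $t\ge s$, and similarly with $\mathrm{Mx}$:
$$e^{\frac2T\int_0^s\mathrm{mn}^g_{j,k}(T,X_tx)dt}\wedge^kh^j_x\ \le\ \wedge^k\big(A_s^*h^j_{X_sx}\big)\ \le\ e^{\frac2T\int_0^s\mathrm{Mx}^g_{j,k}(T,X_tx)dt}\wedge^kh^j_x .$$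
Evaluated on the decomposable element of a $k$-dimensional $L\subset V_j(x)$, the quotient of the middle form by $\wedge^kh^j_x$ is $|\det(A_s(x)|_L)|_h^2$. This is (1).

**Step 5: inequality (1) for all $s\ge0$.** This step removes the restriction $s\le T$. From $\det(A_{s+s'}(x)|_L)=\det(A_{s'}(X_sx)|_{A_sL})\det(A_s(x)|_L)$ we get
$$\mathrm{mn}^h_{j,k}(s+s',x)\ge\mathrm{mn}^h_{j,k}(s,x)+\mathrm{mn}^h_{j,k}(s',X_sx)$$
and the reverse inequality for $\mathrm{Mx}^h$, while the outer terms of (1) are additive along orbits. Split $[0,s]$ into pieces of length at most $T$ and add.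

**Step 6: continuity.** This step shows that $b(s,x):=A_s(x)^*h^j_{X_sx}$ is continuous in $(s,x)$; for $s=0$ it gives the continuity of $h$. Work in a continuous frame of $V_j$ over a neighborhood of $x_0$, so that forms on $V_j(x)$ become matrices of fixed size. As $(s,x)\to(s_0,x_0)$, $p_{t+s}(x)\to p_{t+s_0}(x_0)$ uniformly for $t\in[0,T]$. So for each $\epsilon>0$ and $(s,x)$ near $(s_0,x_0)$ we have $e^{-\epsilon}p_{t+s_0}(x_0)\le p_{t+s}(x)\le e^\epsilon p_{t+s_0}(x_0)$ for all $t\in[0,T]$. By (2) and Lemma 2(b),(c), $e^{-\epsilon}b(s_0,x_0)\le b(s,x)\le e^\epsilon b(s_0,x_0)$.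

**Step 7: differentiability along the flow.** This step differentiates the implicit equation for $b(s,x)$. In the same frame put
$$G(b,s,x)=\int_s^{s+T}b\circ\log(b^{-1}p_t(x))\,dt,$$
a symmetric form. By (2), $b(s,x)$ is its unique zero in $\mathcal P$. The function $G$ is $C^1$ in $(b,s)$ with derivatives continuous in $(b,s,x)$: the integrand is smooth in $b$ and continuous in $(t,x)$ together with its $b$-derivatives, and $\partial_sG=b\circ\log(b^{-1}p_{s+T})-b\circ\log(b^{-1}p_s)$. At a zero, $D_bG$ is invertible. Indeed, write a symmetric form as $b\circ H$ with $H$ $b$-self-adjoint, and let $\Lambda=\int_s^{s+T}\log(b^{-1}p_t)\,dt$, with derivative $\Lambda'$ in the direction $b\circ H$. By the product rule $D_bG[b\circ H]=(b\circ H)\circ\Lambda+b\circ\Lambda'=b\circ\Lambda'$, since $\Lambda=0$ at a zero. If this vanishes, then $\Lambda'=0$; but integrating Lemma 1 gives $\operatorname{tr}(H\Lambda')\le-T\operatorname{tr}(H^2)$, so $H=0$. Thus $D_bG$ is injective on the finite-dimensional space of symmetric forms, hence invertible.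

Now fix $x$ and let $s'\to s$. The set $\mathcal P$ is convex, so the segment from $(b(s,x),s)$ to $(b(s',x),s')$ lies in the domain, and integrating the derivative of $G$ along it,
$$0=G(b(s',x),s',x)-G(b(s,x),s,x)=\mathsf M\,[b(s',x)-b(s,x)]+\mathsf m\,(s'-s),$$
where $\mathsf M$ and $\mathsf m$ are the averages of $D_bG$ and $\partial_sG$ over the segment. By Step 6, $\mathsf M\to D_bG$ and $\mathsf m\to\partial_sG$ at $(b(s,x),s,x)$. So $b$ is differentiable in $s$ with $\partial_sb=-(D_bG)^{-1}\partial_sG$, which is continuous in $(s,x)$. Summing over $j$, $s\mapsto A_s^*h_{X_sx}$ is $C^1$ and $\kappa_x$ is continuous in $x$. Finally, $A_{s+r}(x)^*h_{X_{s+r}x}=A_s(x)^*\big(A_r(X_sx)^*h_{X_{r}X_sx}\big)$; differentiating at $r=0$,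
$$\frac d{ds}A_s^*h_{X_sx}=A_s^*\kappa_{X_sx}\qquad\text{for all }s.\qquad\square\tag{3}$$

For the Jordan block $J_a$ above, the right inequality in (1) with $k=1$ gives $-1+\frac a{2\rho}\le-1+\frac1T\log\|U_T\|\le-1+\frac1T\log(1+aT)$. So $\rho\ge\frac{aT}{2\log(1+aT)}$, and the stretching of $e_2$ becomes arbitrarily large as $T$ grows.

## All three inequalities from one window

**Proof of Theorem A.** We choose $T$ so that the constant $K$ is spread thinly over the window. Apply Theorem B to $V=T_\Gamma M=E\oplus F$, $A_t=DX_t$, with $T$ so large that $\frac{\log K}T<\varepsilon$, and let $h=h_T$. Write $m(\cdot)$ for the minimal norm expansion, so $\|DX_{-t}|F_{X_tx}\|=m(DX_t|F_x)^{-1}$. Let $x\in\Gamma$ and $s>0$.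

For contraction use (1) on $E$ with $k=1$:
$$\log\|DX_s|E_x\|_h\le\frac1T\int_0^s\log\|DX_T|E_{X_tx}\|_g\,dt\le\frac sT(\log K-\lambda_ET)\le-(\lambda_E-\varepsilon)s .$$
For domination use the upper bound on $E$ and the lower bound on $F$, both with $k=1$:
$$\log\big(\|DX_s|E_x\|_h\,\|DX_{-s}|F_{X_sx}\|_h\big)\le\frac1T\int_0^s\log\frac{\|DX_T|E_{X_tx}\|_g}{m_g(DX_T|F_{X_tx})}\,dt\le\frac sT(\log K-\lambda_DT)\le-(\lambda_D-\varepsilon)s .$$
For area use the lower bound on $F$ with $k=2$: for every plane $L\subset F_x$,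
$$\log|\det(DX_s|_L)|_h\ge\frac1T\int_0^s\mathrm{mn}^g_{F,2}(T,X_tx)\,dt\ge\frac sT(\lambda_ST-\log K)\ge(\lambda_S-\varepsilon)s .$$
These are the three inequalities with $K=1$ and the stated rates. With $\varepsilon<\min(\lambda_E,\lambda_D,\lambda_S)$, $h$ is an adapted metric with rate $\lambda'=\min(\lambda_E,\lambda_D,\lambda_S)-\varepsilon>0$. It is continuous and $E\perp F$. $\square$

The rates are sharp in the following sense: for each of the three inequalities, the supremum of the rates attainable with $K=1$ equals the supremum attainable with arbitrary $K$. One direction is Theorem A. The other is trivial: all continuous metrics on $T_\Gamma M$ are equivalent, so a rate that holds with $K=1$ for $h$ holds with some $K$ for $g$. The suprema need not be attained. Take $\Gamma=\{\sigma\}$ and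
$$DX(\sigma)=\begin{pmatrix}-1&1\\0&-1\end{pmatrix}\oplus\begin{pmatrix}2&0\\0&2\end{pmatrix},\qquad J=\begin{pmatrix}-1&1\\0&-1\end{pmatrix}.$$
Since $\|e^{tJ}\|\le(1+t)e^{-t}$ in the Euclidean norm, the supremum of contraction rates is at least $1$. But in any norm $\|e^{tJ}\|\ge c\,te^{-t}$ with some $c>0$, so the supremum is $1$, and rate $1$ is excluded for every $K$.

## The infinitesimal form of the inequalities

The metric of Theorem A lives on $T_\Gamma M$ and is only continuous in $x$. The last aim is a smooth metric on all of $M$, together with a pointwise criterion for sectional hyperbolicity.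

**Theorem C (smoothness, converse).** In Theorem A the metric can be chosen as the restriction to $T_\Gamma M$ of a $C^\infty$ Riemannian metric $h$ on $M$ (giving up exact orthogonality of $E$ and $F$), with the same rates. Consequently, suppose $\Gamma$ is a compact invariant set with hyperbolic singularities and $T_\Gamma M=E\oplus F$ is a continuous invariant splitting with $E_x\ne0$, $\dim F_x\ge2$. Then $\Gamma$ is sectional-hyperbolic for this splitting if and only if there are a $C^\infty$ Riemannian metric $h$ on $M$ and $\lambda>0$ such that, with $\kappa=\mathcal L_Xh:=\frac d{ds}\big|_0X_s^*h$, for all $x\in\Gamma$: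

* (i) $\kappa(u,u)\le-2\lambda$ for $h$-unit $u\in E_x$;
* (ii) $\kappa(u,u)\le\kappa(v,v)-2\lambda$ for $h$-unit $u\in E_x$, $v\in F_x$;
* (iii) $\kappa(v,v)+\kappa(w,w)\ge2\lambda$ for $h$-orthonormal $v,w\in F_x$.

**Lemma 3.** Let $T_\Gamma M=E\oplus F$ be a continuous invariant splitting over a compact invariant set with $E_x\neq0$, $\dim F_x\ge2$. Let $h$ be a continuous metric on $T_\Gamma M$ whose flow derivative $\kappa_x=\frac d{ds}\big|_0DX_s^*h_{X_sx}$ exists and is continuous on $\Gamma$. Then contraction, domination and area expansion hold for $h$ with $K=1$, for all $t>0$, with rates $\lambda_1,\lambda_2,\lambda_3$ respectively, if and only if (i), (ii), (iii) hold with $\lambda=\lambda_1,\lambda_2,\lambda_3$ respectively.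

*Proof.* Suppose the three inequalities hold. Let $u\in E_x$ and $v\in F_x$ be unit, respectively $v,w\in F_x$ orthonormal. For $s>0$,
$$h(DX_su,DX_su)\le e^{-2\lambda_1s},\qquad h(DX_su,DX_su)\le e^{-2\lambda_2s}\,h(DX_sv,DX_sv),$$
and the Gram determinant of $(DX_sv,DX_sw)$ is at least $e^{2\lambda_3s}$. Each is an equality at $s=0$, so it may be differentiated there. The derivative of the Gram determinant at $s=0$, where the Gram matrix is the identity, is $\kappa(v,v)+\kappa(w,w)$. This gives (i)–(iii).

Conversely, as in (3), the cocycle property gives $\frac d{ds}DX_s^*h_{X_sx}=DX_s^*\kappa_{X_sx}$ for all $s$. Let $\alpha(x)$ be the maximum of $\frac12\kappa(u,u)$ over unit $u\in E_x$ and $\beta(x)$ the minimum of $\frac12\kappa(v,v)$ over unit $v\in F_x$; both are continuous. For $u\ne0$ in $E_x$,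
$$\frac d{ds}\log|DX_su|_h=\frac{\kappa(DX_su,DX_su)}{2h(DX_su,DX_su)}\le\alpha(X_sx),$$
so $\|DX_t|E_x\|\le e^{\int_0^t\alpha(X_sx)ds}$; similarly $m(DX_t|F_x)\ge e^{\int_0^t\beta(X_sx)ds}$. Condition (i) says $\alpha\le-\lambda_1$, which gives contraction. Condition (ii) says $\alpha\le\beta-\lambda_2$, which gives domination, because the product in question is at most $e^{\int_0^t(\alpha-\beta)(X_sx)ds}$. For a plane $L\subset F_x$, $|\det(DX_{s+r}|_L)|=|\det(DX_r|_{DX_sL})|\,|\det(DX_s|_L)|$. With $(v,w)$ an orthonormal basis of $DX_sL$, the derivative at $r=0$ of the logarithm of the first factor is $\frac12(\kappa(v,v)+\kappa(w,w))\ge\lambda_3$. Integrating gives area expansion. $\square$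

By Theorem B the metric of Theorem A has a continuous flow derivative $\kappa$, so it satisfies (i)–(iii) with rates $\lambda_E-\varepsilon$, $\lambda_D-\varepsilon$, $\lambda_S-\varepsilon$. These conditions survive small perturbations. Conditions (i) and (ii) bound the values and differences of the function $u\mapsto\kappa(u,u)/h(u,u)$ on the sphere bundles of $E$ and $F$. Condition (iii) bounds $\operatorname{tr}\big((h|_L)^{-1}\kappa|_L\big)$ on the Grassmann bundle of $2$-planes of $F$. All these bundles are compact and the functions depend continuously on $(h,\kappa)$. So any $(\tilde h,\tilde\kappa)$ uniformly close enough to $(h,\kappa)$ on $\Gamma$ satisfies (i)–(iii) with rates smaller by at most $\varepsilon$. Orthogonality of $E$ and $F$ plays no role here.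

## Smoothing while keeping the flow derivative

It remains to find a $C^\infty$ metric $\tilde h$ on $M$ with *both* $\tilde h$ and $\mathcal L_X\tilde h$ uniformly close to $h$ and $\kappa$ on $\Gamma$. Uniform approximation of $h$ alone is not enough: on the circle with $X=\frac{d}{dx}$ and integer $N\ge1$, the function $\frac1N\sin(N^2x)$ is uniformly within $\frac1N$ of $0$, but its derivative along $X$ reaches $N$. The remedy is to average along the flow first, which turns a flow derivative into a difference quotient.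

**Lemma 4.** Let $f\in C(\Gamma)$ have a continuous derivative $Xf$ along the flow on $\Gamma$. For every $\delta>0$ there is $\tilde f\in C^\infty(M)$ with $|\tilde f-f|<\delta$ and $|X\tilde f-Xf|<\delta$ on $\Gamma$.

*Proof.* Let $f_\tau(x)=\frac1\tau\int_0^\tau f(X_sx)\,ds$ on $\Gamma$. Its flow derivative is
$$Xf_\tau=\frac{f\circ X_\tau-f}\tau=\frac1\tau\int_0^\tau(Xf)\circ X_s\,ds .$$
As $\tau\to0$, $X_sx\to x$ uniformly for $x\in\Gamma$, $0\le s\le\tau$, and $f,Xf$ are uniformly continuous; so $f_\tau\to f$ and $Xf_\tau\to Xf$ uniformly on $\Gamma$. Fix $\tau>0$ with both errors less than $\delta/3$, and then $\eta>0$ with $\eta<\delta/3$ and $2\eta/\tau<\delta/3$. Embed $M$ smoothly in some $\mathbb R^N$. By Stone–Weierstrass there is a polynomial, restricting to $Q\in C^\infty(M)$, with $|Q-f|<\eta$ on $\Gamma$. The function $Q_\tau(x)=\frac1\tau\int_0^\tau Q(X_sx)\,ds$ is $C^1$ on $M$, since the forward flow is $C^1$ on $[0,\tau]\times M$, and $XQ_\tau=\frac1\tau(Q\circ X_\tau-Q)$. On $\Gamma$,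
$$|Q_\tau-f_\tau|\le\eta,\qquad|XQ_\tau-Xf_\tau|=\frac1\tau\big|(Q-f)\circ X_\tau-(Q-f)\big|\le\frac{2\eta}\tau .$$
So $Q_\tau$ and $XQ_\tau$ are within $2\delta/3$ of $f$ and $Xf$ on $\Gamma$. Since $C^\infty(M)$ is dense in $C^1(M)$, there is $\tilde f\in C^\infty(M)$ so close to $Q_\tau$ in $C^1(M)$ that both $|\tilde f-Q_\tau|$ and $|X\tilde f-XQ_\tau|$ are less than $\delta/3$. $\square$

**Proof of Theorem C.**

**Step 1: from a metric to a matrix-valued function.** This step encodes $h$ by scalar functions, so that Lemma 4 applies. Embed $M\subset\mathbb R^N$ smoothly, let $P_x:\mathbb R^N\to T_xM$ be the orthogonal projection, and view $X$ as a $C^1$ map $M\to\mathbb R^N$ with derivative $dX(x):T_xM\to\mathbb R^N$. Put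
$$G_x(u,v)=h_x(P_xu,P_xv)\qquad(x\in\Gamma,\ u,v\in\mathbb R^N),$$
a continuous symmetric-matrix-valued function on $\Gamma$ with $G_x|_{T_xM}=h_x$.

**Step 2: $G$ has a continuous flow derivative.** This step checks the hypothesis of Lemma 4. Let $B_s=DX_s(x):T_xM\to\mathbb R^N$. By the variational equation $B_s$ is $C^1$ in $s$ with $\dot B_s=dX(X_sx)B_s$. It is injective with image $T_{X_sx}M$. The map $B_s^+:=(B_s^\top B_s)^{-1}B_s^\top$ (Euclidean adjoints) inverts $B_s$ on its image and kills the orthogonal complement, so $B_s^+=DX_s(x)^{-1}P_{X_sx}$. Hence $P_{X_sx}=B_sB_s^+$ and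
$$G_{X_sx}(u,v)=h_{X_sx}(B_sB_s^+u,B_sB_s^+v)=(DX_s^*h_{X_sx})(B_s^+u,B_s^+v).$$
Both $DX_s^*h_{X_sx}$ and $B_s^+$ are differentiable in $s$. At $s=0$, where $B_0$ is the inclusion $\iota$ of $T_xM$, $B_0^+=P_x=\iota^\top$ and $\dot B_0=dX(x)$, so
$$\frac d{ds}\Big|_0B_s^+=dX(x)^\top-\big(\iota^\top dX(x)+dX(x)^\top\iota\big)\iota^\top=:R_x,$$
$$\dot G_x(u,v)=\kappa_x(P_xu,P_xv)+h_x(R_xu,P_xv)+h_x(P_xu,R_xv),$$
which is continuous in $x\in\Gamma$.

**Step 3: recovering $\kappa$ from $G$.** This step expresses $\kappa$ by $G$ and $\dot G$. Differentiating $h_{X_sx}(DX_sv,DX_sv)=G_{X_sx}(B_sv,B_sv)$ at $s=0$,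
$$\kappa_x(v,v)=\dot G_x(v,v)+2G_x(v,dX(x)v),\qquad v\in T_xM,\ x\in\Gamma.\tag{4}$$

**Step 4: the smooth metric.** This step approximates and glues. Apply Lemma 4 to the entries $G_{ij}=G_{ji}$ to obtain a $C^\infty$ symmetric-matrix-valued $\tilde G$ on $M$ with $\tilde G$ and $X\tilde G$ uniformly close to $G$ and $\dot G$ on $\Gamma$. Let $\tilde h_x=\tilde G_x|_{T_xM}$. If the approximation is close enough, it is positive definite for $x\in\Gamma$, by compactness of the unit sphere bundle of $T_\Gamma M$, hence on a neighborhood of $\Gamma$ in $M$. Glue it, by a bump function equal to $1$ near $\Gamma$ and supported in that neighborhood, to any smooth metric on $M$. The result, still called $\tilde h$, is a $C^\infty$ Riemannian metric on $M$ and is unchanged near $\Gamma$. For $x\in\Gamma$, differentiating $\tilde h_{X_sx}(DX_sv,DX_sv)=\tilde G_{X_sx}(B_sv,B_sv)$ shows that $\tilde\kappa=\mathcal L_X\tilde h$ exists and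
$$\tilde\kappa_x(v,v)=(X\tilde G)_x(v,v)+2\tilde G_x(v,dX(x)v).$$
Comparing with (4), $(\tilde h,\tilde\kappa)$ is uniformly close to $(h,\kappa)$ on $\Gamma$. By the perturbation remark after Lemma 3, $\tilde h$ satisfies (i)–(iii) with rates $\lambda_E-2\varepsilon$, $\lambda_D-2\varepsilon$, $\lambda_S-2\varepsilon$, and by Lemma 3 the three inequalities hold for $\tilde h$ with $K=1$ and these rates. Since $\varepsilon>0$ is arbitrary, the first claim follows.

**Step 5: the equivalence.** This step deduces the criterion. If $\Gamma$ is sectional-hyperbolic for the given splitting, take $\varepsilon$ in Step 4 so small that all three rates are positive, and let $\lambda$ be the smallest of them; then (i)–(iii) hold for $\tilde h$ with this $\lambda$. Conversely, suppose a $C^\infty$ Riemannian metric $h$ on $M$ and $\lambda>0$ satisfy (i)–(iii) on $\Gamma$. The restriction of $h$ to $T_\Gamma M$ has a flow derivative $\kappa$ that is continuous on $\Gamma$, by (4) applied to the $C^\infty$ function $G_x=h_x(P_x\cdot,P_x\cdot)$ on $M$,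 with $\dot G=XG$. So Lemma 3 gives contraction, domination and area expansion for $h$ with $K=1$ and rate $\lambda$. The metrics $h$ and $g$ are equivalent on the compact set $\Gamma$, so the inequalities hold for $g$ with some $K$. The singularities in $\Gamma$ are hyperbolic by hypothesis, so $\Gamma$ is sectional-hyperbolic for this splitting. $\square$
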